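# Labeled transpositions and the stabilized fundamental group of a branch curve complement

## 1. Transpositions that carry labels

Let $\Pi$ be an abelian group, written additively, let $\mu\in\Pi$, and let $n\ge 5$. Take the transpositions of $\{1,\dots,n\}$ and attach to each a label in $\Pi$; read in the opposite direction, a label $a$ becomes $\mu-a$.

**Definition 1.1.** $\mathbb G(n,\Pi,\mu)$ is the group with generators $\tau_{ij}(a)$ ($1\le i\neq j\le n$, $a\in\Pi$) and relations

1. (R1) $\tau_{ij}(a)=\tau_{ji}(\mu-a)$;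
2. (R2) $[\tau_{ij}(a),\tau_{lp}(b)]=1$ for $i,j,l,p$ distinct;
3. (R3) $\tau_{ij}(a)\,\tau_{jl}(b)\,\tau_{ij}(a)^{-1}=\tau_{il}(a+b)$ for $i,j,l$ distinct.

Here $[g,h]=ghg^{-1}h^{-1}$. There are homomorphisms $\theta:\mathbb G\to S_n$, $\tau_{ij}(a)\mapsto(ij)$, and $\deg:\mathbb G\to\mathbb Z$, $\tau_{ij}(a)\mapsto 1$.

The group has a concrete matrix model. Write $z^a$ for $a\in\Pi$ seen as an element of the group ring $\mathbb Z[\Pi]$. Let $M(\tau_{ij}(a))$ be the $n\times n$ matrix with entry $z^a$ at $(i,j)$, entry $z^{\mu-a}$ at $(j,i)$, entry $1$ at $(l,l)$ for $l\ne i,j$, and $0$ elsewhere. (R1) and (R2) are immediate. For (R3), the inverse of $M(\tau_{ij}(a))$ has $z^{-a}$ at $(j,i)$ and $z^{a-\mu}$ at $(i,j)$, so the conjugate has $(i,l)$ entry $z^{a}z^{b}$, $(l,i)$ entry $z^{\mu-b}z^{-a}$ and $(j,j)$ entry $z^{\mu-a}z^{a-\mu}=1$, as it should. So $M$ is a homomorphism, and over one transposition $(ij)$ the generators $\tau_{ij}(a)$ are in bijection with $\Pi$.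

**Lemma 1.2.** In $\mathbb G(n,\Pi,\mu)$, for $i,j,l$ distinct, put $t=\tau_{ij}(a)$ and $t'=\tau_{jl}(b)$. Then $tt't=t'tt'$. Moreover $\tau_{ij}(a)\tau_{ij}(b)\tau_{ij}(a)^{-1}=\tau_{ij}(2a-b)$.

*Proof.* By (R3) and (R1), $tt't^{-1}=\tau_{il}(a+b)=\tau_{li}(\mu-a-b)$. Conjugating by $t'=\tau_{jl}(b)$, (R3) for $(j,l,i)$ gives $\tau_{ji}(\mu-a)=\tau_{ij}(a)=t$. So $t'(tt't^{-1})t'^{-1}=t$, that is $t'tt'=tt't$.

For the second formula write $\tau_{ij}(b)=\tau_{il}(b)\tau_{lj}(0)\tau_{il}(b)^{-1}$. Conjugation by $\tau_{ij}(a)=\tau_{ji}(\mu-a)$ sends $\tau_{il}(b)$ to $\tau_{jl}(\mu-a+b)$, and it sends $\tau_{lj}(0)=\tau_{jl}(\mu)$ to $\tau_{il}(a+\mu)=\tau_{li}(-a)$. The result is $\tau_{jl}(\mu-a+b)\tau_{li}(-a)\tau_{jl}(\mu-a+b)^{-1}=\tau_{ji}(\mu-2a+b)=\tau_{ij}(2a-b)$. $\square$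

The simplest case, $\Pi=0$, can be done by hand, and we will need it.

**Lemma 1.3.** The map $(\theta,\deg):\mathbb G(n,0,0)\to S_n\times\mathbb Z$ is injective.

*Proof.* Write $\tau_{ij}=\tau_{ij}(0)=\tau_{ji}$. By (R3), conjugation by $\tau_{ij}$ sends $\tau_{jl}$ to $\tau_{il}$ and, since $\tau_{ij}=\tau_{ji}$, also $\tau_{il}$ to $\tau_{jl}$. So $\tau_{ij}^2$ commutes with all generators sharing one index with $\tau_{ij}$, with $\tau_{ij}$, and by (R2) with the others: it is central. All $\tau_{ij}$ are conjugate, so $\varepsilon:=\tau_{ij}^2$ does not depend on $i,j$. Modulo $\varepsilon$ the group is generated by the involutions $\tau_{i,i+1}$ (the others are conjugates of these by (R3)); they satisfy the Coxeter relations of $S_n$ by Lemma 1.2 and (R2). So the quotient by $\langle\varepsilon\rangle$ is a quotient of $S_n$ which maps onto $S_n$ by $\theta$, hence equals $S_n$. An element of the kernel of $(\theta,\deg)$ is therefore some $\varepsilon^b$, with $0=\deg(\varepsilon^b)=2b$; so it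 is trivial. $\square$

What these groups are for: we shall see that the stabilized fundamental group of the complement of the branch curve of a symplectic $4$-manifold over $\mathbb{CP}^2$ is a group $\mathbb G(n,\Pi,\mu)$, where $\Pi$ is read off from the intersection form, and that a conjecture about this fundamental group then becomes a computation with (R1)–(R3).

## 2. Branch curves, the group $G_k$, and the statements

**The covering.** Let $(X,\omega)$ be a compact symplectic $4$-manifold with integral symplectic class, and $L$ a line bundle with $c_1(L)=\frac1{2\pi}[\omega]$. It is known (Auroux–Katzarkov) that for all large $k$ there are branched covering maps $f_k:X\to\mathbb{CP}^2$ defined by approximately holomorphic sections of $L^{\otimes k}$. Their branch curves $D_k$ have only nodes (of both orientations) and complex cusps as singularities. Up to admissible creations and cancellations of pairs of nodes in the branch curve, the topology of $f_k$ is a symplectic invariant for large $k$.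

Put $L_k=k\,c_1(L)$ and $R_k=c_1(K_X)+3L_k$, with $c_1(K_X)=-c_1(TX)$ for an almost complex structure compatible with $\omega$. These classes in $H^2(X,\mathbb Z)$ are Poincaré dual to a hyperplane section and to the ramification curve. The degree is $n_k=L_k\cdot L_k$. Let $\mathbb C^2$ be $\mathbb{CP}^2$ minus a generic line. A *geometric generator* of $\pi_1(\mathbb C^2-D_k)$ is a meridian: a path from the base point to a smooth point of $D_k$, a small positive turn around $D_k$, and the same path back. Numbering the sheets over the base point gives the monodromy $\theta_k:\pi_1(\mathbb C^2-D_k)\to S_{n_k}$, which sends every geometric generator to a transposition. The homomorphism $\deg$ to $\mathbb Z$ sends every geometric generator to $1$. We compose paths so that $\theta_k$ is a homomorphism to $S_n$ acting on the left.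

**Definition 2.1.** Let $K_k$ be the normal subgroup generated by all commutators $[\gamma,\gamma']$ of geometric generators whose images under $\theta_k$ are disjoint transpositions. The *stabilized fundamental group* is $G_k=G_k(X,\omega)=\pi_1(\mathbb C^2-D_k)/K_k$, and $G_k^0$ is the kernel of $(\theta_k,\deg):G_k\to S_{n_k}\times\mathbb Z$.

A toy example of the operation: in the free group on $\gamma,\gamma'$ with $\gamma\mapsto(12)$, $\gamma'\mapsto(34)$, dividing by such commutators leaves $\mathbb Z^2$. The kernel of $(\theta,\deg)$ is then $\{(a,b): a,b\text{ even},\ a+b=0\}\simeq\mathbb Z$.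

Let $\Lambda_k\subset\mathbb Z^2$ be the image of $\lambda_k:H_2(X,\mathbb Z)\to\mathbb Z^2$, $\lambda_k(\alpha)=(\alpha\cdot L_k,\alpha\cdot R_k)$. Let $\mathcal R_n=\{x\in\mathbb Z^n:\sum x_i=0\}\simeq\mathbb Z^{n-1}$ be the reduced regular representation, and $e_i$ the standard basis of $\mathbb Z^n$. If $X$ is simply connected, it is known that there is a natural equivariant surjection
$$\phi_k:\mathrm{Ab}\,G_k^0\to(\mathbb Z^2/\Lambda_k)\otimes\mathcal R_{n_k}\simeq(\mathbb Z^2/\Lambda_k)^{n_k-1},\qquad \phi_k(g^{-1}\gamma g)=\theta_k(g)\cdot\phi_k(\gamma).$$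
The formula with $g^{-1}\gamma g$ is compatible with products only if permutations multiply in the opposite order. With our convention that $\theta_k$ is a homomorphism and $S_n$ acts on the left, equivariance reads: conjugation $\gamma\mapsto g\gamma g^{-1}$ corresponds to $\theta_k(g)$.

D. Auroux, S. K. Donaldson, L. Katzarkov and M. Yotov (*Fundamental groups of complements of plane curves and symplectic invariants*, arXiv:math/0203183, 2002) pose the conjecture that for $X$ simply connected and $k$ large enough $\mathrm{Ab}\,G_k^0\simeq(\mathbb Z^2/\Lambda_k)\otimes\mathcal R_{n_k}$, and $[G_k^0,G_k^0]$ is a quotient of $(\mathbb Z_2)^2$. We prove it, in a stronger form.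

**Theorem 2.2.** If $X$ is simply connected and $k$ is large, then $\mathrm{Ab}\,G_k^0\simeq(\mathbb Z^2/\Lambda_k)\otimes\mathcal R_{n_k}$ equivariantly, and $[G_k^0,G_k^0]$ is a quotient of $(\mathbb Z_2)^2$.

**Theorem 2.3.** Under the same hypotheses:

* (a) $G_k\simeq\mathbb G(n_k,\mathbb Z^2/\Lambda_k,\mu)$ with $\mu=[(0,1)]$; the isomorphism carries geometric generators to the $\tau_{ij}(a)$, compatibly with $\theta_k$ and $\deg$.
* (b) $[G_k^0,G_k^0]\simeq(\mathbb Z_2)^r$, where $r$ is the number of the following two conditions that hold: (i) $X$ is spin; (ii) $k\,c_1(L)\equiv w_2(X)$ mod $2$.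

**Example 2.4.** For $X=\mathbb{CP}^2$ with $L=\mathcal O(1)$, the class of a line gives $\Lambda_k=\mathbb Z\,(k,3k-3)$, so $\mathbb Z^2/\Lambda_k\simeq\mathbb Z\oplus\mathbb Z_{\gcd(k,3)}$. As $w_2$ is the nonzero class, (i) fails, and (ii) holds exactly for $k$ odd. So the theorem gives $[G_k^0,G_k^0]\simeq\mathbb Z_2$ for large odd $k$ and $1$ for large even $k$. For $X=S^2\times S^2$ with $L=\mathcal O(1,1)$ and $c_1(K_X)=(-2,-2)$, both rulings give the vector $(k,3k-2)$, so $\mathbb Z^2/\Lambda_k\simeq\mathbb Z\oplus\mathbb Z_{\gcd(k,2)}$. Here (i) holds, and (ii) holds exactly for $k$ even. So $r=2$ for even $k$ and $r=1$ for odd $k$: the bound $(\mathbb Z_2)^2$ is attained.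

**Facts used about $f_k$.** The following are quoted from Auroux (*Invent. Math.* 139 (2000)) and Auroux–Katzarkov (*Invent. Math.* 142 (2000)), for the quasiholomorphic coverings $f_k=[s_0:s_1:s_2]$ constructed there. Norms are those of $g_k=kg$, where $g$ is the metric of $\omega$ and the compatible structure $J$; the constants $C,c_0,\eta>0$ do not depend on $k$. From now on $k$ is large, $X$ is simply connected (and connected), $\ell_\infty$ is the removed line, $W=f_k^{-1}(\ell_\infty)$, $R\subset X$ is the ramification curve, $f=f_k$, $D=D_k=f(R)$, $n=n_k$, $\Gamma=\pi_1(\mathbb C^2-D)$ and $\theta=\theta_k$.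

* (F1) In suitable oriented local charts $f$ is a local diffeomorphism, or $(x,y)\mapsto(x^2,y)$, or $(x,y)\mapsto(x^3-xy,y)$. $R$ is a smooth symplectic curve. $f|_R:R\to D$ is injective except over the nodes, where two points of $R$ are identified, and is an immersion except at the cusp points.
* (F2) There are almost complex structures $J_k$ with $|\nabla^p(J_k-J)|\le Ck^{-1/2}$ ($p\le3$) such that, for the types defined by $J_k$: $|\nabla^ps_i|\le C$ and $|\nabla^p\bar\partial s_i|\le Ck^{-1/2}$ ($p\le 3$); $|s|\ge c_0$ on $X$; the $(2,0)$-Jacobian of $f_k$ is uniformly transverse to $0$; and $R$ is exactly the zero set of this Jacobian.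
* (F3) $D$ is in braid position with respect to a pencil of lines with pole not on $D$, and $\ell_\infty$ is a generic line of the pencil. For another generic line $\ell$ of the pencil and $d=\deg D$, $\Gamma$ is generated by the image of a geometric basis $\gamma_1,\dots,\gamma_d$ of $\pi_1(\ell\cap\mathbb C^2-D)$. The braid monodromy is a factorization $\Delta^2=\prod_jQ_j^{-1}X_1^{r_j}Q_j$ in $B_d$, $r_j\in\{1,\pm2,3\}$. By Zariski–van Kampen, the defining relations of $\Gamma$ say that each factor acts trivially on the images of the $\gamma_i$; equivalently, each factor gives one relation $\gamma=\gamma'$, $[\gamma,\gamma']=1$ or $\gamma\gamma'\gamma=\gamma'\gamma\gamma'$, with $\gamma,\gamma'$ conjugates of $\gamma_i$'s.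

## 3. The ramification curve: cusps, connectedness, cyclic complement

Three facts about $R\subset X$ feed the algebra: there is at least one cusp, $R$ is connected, and $\pi_1(X-R)$ is cyclic.

**Lemma 3.1.** $D$ has a cusp; in particular $R\ne\emptyset$.

*Proof.* Let $\nu,\kappa$ be the numbers of nodes and cusps. A smooth point of $D$ has $n-1$ preimages; a node has $n-2$ (two double points), and so does a cusp (one triple point). Hence
$$e(X)=n(3-e(D))+(n-1)(e(D)-\nu-\kappa)+(n-2)(\nu+\kappa)=3n-e(D)-\nu-\kappa .$$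
Since $f|_R$ only identifies two points over each node, $e(R)=e(D)+\nu$, so $\kappa=3n-e(R)-e(X)$. By adjunction for the symplectic curve $R$ of class $R_k$, and with $R_k=c_1(K_X)+3L_k$, $e(R)=-R_k\cdot R_k-c_1(K_X)\cdot R_k=-9L_k^2+O(k)$. So $\kappa=3n+9L_k^2+O(k)=12k^2c_1(L)^2+O(k)$, which is positive for large $k$. $\square$

**The Jacobian as a section.** The purpose is to present $R$ as the zero set of an almost holomorphic section $\sigma$ of a line bundle with nearly standard curvature, so that $\log|\sigma|^2$ can serve as a Morse function. Let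
$$\sigma=s_0\,\partial s_1\wedge\partial s_2-s_1\,\partial s_0\wedge\partial s_2+s_2\,\partial s_0\wedge\partial s_1,$$
a section of $E=\Lambda^{2,0}_{J_k}T^*X\otimes L^{3k}$. Give $\Lambda^{2,0}_{J_k}\subset\Lambda^2\otimes\mathbb C$ the induced Hermitian metric and the unitary connection obtained by projecting the Levi-Civita connection orthogonally. The curvature of a projected connection is the projected curvature plus terms quadratic in the derivative of the projection. Here the curvature of $g_k$ is $O(k^{-1})$, and the projection is a smooth function of $J_k$ and $g_k$ with $|\nabla J_k|=O(k^{-1/2})$ (because $|\nabla J|_{g_k}=O(k^{-1/2})$). So this curvature is $O(k^{-1})$. As $L$ has curvature $-i\omega$, the curvature of $E$ is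
$$F=-3i\omega_k+O(k^{-1/2}),\qquad\omega_k=k\omega .\tag{1}$$

At each point some $|s_i|\ge c_0/2$; say $|s_0|\ge c_0/2$ (the other cases are the same up to sign). Put $\varphi_i=s_i/s_0$. Expanding $\partial\varphi_i=(s_0\partial s_i-s_i\partial s_0)/s_0^2$ gives $\sigma=s_0^3\,\partial\varphi_1\wedge\partial\varphi_2$. By (F2), $\bar\partial\varphi_i=(s_0\bar\partial s_i-s_i\bar\partial s_0)/s_0^2$ is $O(k^{-1/2})$ with its derivatives of order $\le2$.

We need the $(0,1)$-derivative of $\partial\varphi$, $\varphi=\varphi_i$. Let $P$ be the projection of complex vectors to type $(1,0)$; then $\partial\varphi=d\varphi\circ P$, and $\nabla P$ is $O(k^{-1/2})$ with its derivatives. For $Z,Z'$ of type $(1,0)$, the symmetry of $\nabla d\varphi$ with $d\varphi=\partial\varphi+\bar\partial\varphi$ gives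
$$(\nabla_{\bar Z}\partial\varphi)(Z')=(\nabla_{Z'}\bar\partial\varphi)(\bar Z)+(\nabla_{Z'}\partial\varphi)(\bar Z)-(\nabla_{\bar Z}\bar\partial\varphi)(Z').$$
Differentiating $\partial\varphi=d\varphi\circ P$ and using $P\bar Z=0$ gives $(\nabla_{Z'}\partial\varphi)(\bar Z)=d\varphi((\nabla_{Z'}P)\bar Z)$. In the same way $(\nabla_{\bar Z}\partial\varphi)(\bar Z')=d\varphi((\nabla_{\bar Z}P)\bar Z')$. So the $(0,1)$-derivative of $\partial\varphi$ is $O(k^{-1/2})$ with its first derivatives. With the bounds on $s_0$ and $\bar\partial s_0$,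
$$|\nabla^p\sigma|\le C\ (p\le2),\qquad|\bar\partial\sigma|,\ |\nabla\bar\partial\sigma|\le Ck^{-1/2}.\tag{2}$$
Up to factors that are bounded, bounded below and have bounded derivatives, $\sigma$ is the Jacobian of $f_k$. So by (F2) its zero set is $R$, and after decreasing $\eta$,
$$|\nabla\sigma|>\eta\quad\text{wherever }|\sigma|<\eta .\tag{3}$$
On $R$, $\nabla\sigma=\partial\sigma+\bar\partial\sigma$ with $\bar\partial\sigma$ small and $\partial\sigma$ not small, so $\nabla\sigma$ is onto the fiber of $E$: $\sigma$ vanishes transversally along $R$.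

**Proposition 3.2.** $R$ is connected, and $\pi_1(X-R)$ is cyclic, generated by any meridian of $R$.

*Proof.* **Step 1: a formula for a second derivative of $\rho=\log|\sigma|^2$.** On $X-R$ write $\nabla\sigma=\beta\sigma$. The connection is unitary, so $d\rho=\beta+\bar\beta$; and $F\sigma=\nabla\nabla\sigma=(d\beta-\beta\wedge\beta)\sigma$ gives $d\beta=F$. Write $\beta=\beta'+\beta''$ by type, $\beta''=\bar\partial\sigma/\sigma$. From $\beta'\circ J_k=i\beta'$ and $\beta''\circ J_k=-i\beta''$,
$$-d\rho\circ J_k=-2\,\mathrm{Re}(i\beta'-i\beta'')=2\,\mathrm{Im}\,\beta'-2\,\mathrm{Im}\,\beta''=2\,\mathrm{Im}\,\beta-4\,\mathrm{Im}\,\beta'',$$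
hence $d(-d\rho\circ J_k)=2\,\mathrm{Im}\,F-4\,\mathrm{Im}\,d\beta''$.

**Step 2: critical points of $\rho$ have index at least $2$.** At a critical point $\beta=-\bar\beta$, so $\beta''=-\overline{\beta'}$ and $|\partial\sigma|=|\bar\partial\sigma|=O(k^{-1/2})$. Then $|\nabla\sigma|<\eta$ for $k$ large, so $|\sigma|\ge\eta$ by (3). Therefore $|d\beta''|\le C'\bigl(|\nabla\bar\partial\sigma|\eta^{-1}+|\bar\partial\sigma||\nabla\sigma|\eta^{-2}\bigr)=O(k^{-1/2})$. Let $V$ be a vector field extending $v$ and $\alpha=-d\rho\circ J_k$. Then $\alpha(J_kV)=d\rho(V)$, $\alpha(V)=-d\rho(J_kV)$, and $\alpha=0$ at the critical point, so there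
$$d\alpha(v,J_kv)=V(V\rho)+J_kV(J_kV\rho)-\alpha([V,J_kV])=\mathrm{Hess}(v,v)+\mathrm{Hess}(J_kv,J_kv).$$
By Step 1 and (1) this equals $-6\,\omega_k(v,J_kv)+O(k^{-1/2})|v|^2$. As $\omega_k(v,Jv)=|v|^2$ and $J_k$ is close to $J$, it is negative for $v\ne0$. A real subspace $W'$ of dimension $\ge3$ in the $4$-dimensional tangent space meets $J_kW'$ in dimension $\ge2$, so it contains $v,J_kv$ for some $v\neq0$, and $\mathrm{Hess}$ is not $\ge0$ on $W'$. So the second smallest eigenvalue of $\mathrm{Hess}$ is negative; otherwise the other eigenvectors would span a bad $3$-space.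

**Step 3: make $\rho$ Morse.** The critical set is a compact subset of $\{|\sigma|\ge\eta\}$. On a compact neighborhood $V_0\subset\{|\sigma|>\eta/2\}$ of it the second smallest eigenvalue of $\nabla d\rho$ is $\le-c<0$, by continuity. On the compact set $\{|\sigma|\ge\eta/4\}\setminus\mathrm{int}\,V_0$ we have $|d\rho|\ge c'>0$. Add to $\rho$ a function $\chi\psi$, where $\chi=1$ on $\{|\sigma|\ge\eta/2\}$, $\chi$ is supported in $\{|\sigma|>\eta/4\}$, and $\psi$ is generic and $C^2$-small. The new critical points all lie in $V_0$; there $\chi=1$ and genericity makes them nondegenerate; and the second eigenvalue is still negative. So all critical points have index $\ge2$.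

**Step 4: topology.** For small $\varepsilon$, $N=\{|\sigma|^2\le\varepsilon\}$ is a tubular neighborhood of $R$, as $\sigma$ is transverse. Since $\rho\to-\infty$ at $R$, $X\setminus\mathrm{int}\,N$ is $\partial N\times[0,1]$ with handles of index $\ge2$ attached. Such handles have connected attaching spheres; they do not change $\pi_0$ and induce a surjection on $\pi_1$. As $X-R$ is connected, $\partial N$ is connected, hence so is $R$, and $\pi_1(\partial N)\to\pi_1(X-R)$ is onto. The fiber of the oriented circle bundle $\partial N\to R$ is central in $\pi_1(\partial N)$. So one meridian of $R$ is central in $\pi_1(X-R)$; all meridians are conjugate to it, hence equal to it. The quotient by the subgroup it generates is $\pi_1(X)=1$. $\square$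

## 4. Four properties of $G_k$

**Notation.** $G=G_k$; $T\subset G$ is the set of images of geometric generators, which is closed under conjugation; $T_{ij}=T_{ji}=\{t\in T:\theta(t)=(ij)\}$; $H_j=\{g\in G:\theta(g)j=j\}$. For $I\subset\{1,\dots,n\}$ let $N^I=\langle T_{ab}:a,b\in I\rangle$, and $N_j=N^{\{j\}^c}$. Let $A_{ij}=\langle T_{ij}\rangle\cap\ker\theta$. Since $gT_{ab}g^{-1}=T_{\theta(g)a,\theta(g)b}$, $N_j$ is normal in $H_j$. Elements $t,t'$ are *braided* if $tt't=t'tt'$, equivalently $tt't^{-1}=t'^{-1}tt'$; this is symmetric in $t,t'$.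

In the model $\mathbb G(n,\Pi,\mu)$, $T_{ij}=\{\tau_{ij}(a)\}$ and Lemma 1.2 says that generators sharing one index are braided.

**Proposition 4.1.** For $k$ large, $n\ge5$ and:

* (P1) $T$ is a single conjugacy class generating $G$, $\theta:G\to S_n$ is onto, and $G$ has the presentation $\langle e_t\ (t\in T)\mid e_te_{t'}e_t^{-1}=e_{tt't^{-1}}\rangle$.
* (P2) Elements of $T$ with disjoint transpositions commute.
* (P3) There is a braided pair $t\in T_{ab}$, $t'\in T_{bc}$ with $a,b,c$ distinct.
* (P4) There is a central $\delta\in G$ with $\theta(\delta)=1$ such that for all $j$ and all $t\in T$ with $\theta(t)j\ne j$, $H_j/N_j$ is generated by the classes of $\delta$ and $t^2$.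

Moreover $H_j/N_j\simeq\pi_1(X-(W\cup R))\simeq\mathbb Z^2/\Lambda_k$, where the class of $t^2$ in (P4) corresponds to $[(0,1)]$ and that of $\delta$ to $[(-1,0)]$.

*Proof.* $n=k^2c_1(L)^2\to\infty$, so $n\geq 5$. (P2) holds by the definition of $K_k$.

**Step 1: (P1).** $R$ is connected, so the smooth part of $D$ is connected and all geometric generators are conjugate in $\Gamma$. The image of $\theta$ is transitive, because $X$ is connected, and is generated by transpositions; so it is $S_n$. Let $\mathrm{Adj}(T)$ be the presented group. For a word $w$ in the $\gamma_i^{\pm1}$ let $E(w)\in\mathrm{Adj}(T)$ be the result of $\gamma_i\mapsto e_{[\gamma_i]}$. The relations (used also for inverses: $e_t^{-1}e_{t'}e_t=e_{t^{-1}t't}$) give $E(w)e_tE(w)^{-1}=e_{[w]t[w]^{-1}}$. All defining relations of $G$ equate two conjugates of the $\gamma_i$, $w\gamma_iw^{-1}=w'\gamma_jw'^{-1}$. This is so for those of (F3) (the braid relation is $(\gamma\gamma')\gamma(\gamma\gamma')^{-1}=\gamma'$) and for those of $K_k$,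 which say $\gamma\gamma'\gamma^{-1}=\gamma'$. Under $E$ both sides become $e_t$ for the same $t\in T$. So there is a homomorphism $G\to\mathrm{Adj}(T)$, $[\gamma_i]\mapsto e_{[\gamma_i]}$. Writing $t\in T$ as $[w][\gamma_i][w]^{-1}$ we see it sends $t$ to $e_t$; so it is inverse to $e_t\mapsto t$.

**Step 2: (P3).** Take a cusp (Lemma 3.1), with model $(x^3-xy,y)$. Its Jacobian $3x^2-y$ vanishes along $y=3x^2$, whose image is $u=-2x^3$, $v=3x^2$, i.e. $27u^2=4v^3$. The local fundamental group of the complement is $\langle a,b\mid aba=bab\rangle$ with $a,b$ meridians. The local $3$-sheeted covering is connected, as its total space is a ball minus a curve. So the transpositions $\theta(a),\theta(b)$ generate a transitive group on the three sheets: they are distinct and share one index. The other sheets are fixed. Joining to the base point by a path gives the pair.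

**Step 3: the central element $\delta$.** Let $\delta=\gamma_1\cdots\gamma_d$. Each braid factor acts trivially on the images in $\Gamma$ of the $\gamma_i$, hence of all words in them, so the product $\Delta^2$ does too. But $\Delta^2$ acts as conjugation by $\delta^{\pm1}$. So $\delta$ is central in $\Gamma$. In $\ell-D$, $\delta$ is homotopic to the inverse of a small positive loop around the pole, that is, to the inverse of a meridian of $\ell_\infty$ at a point not on $D$. The covering extends unbranched there, so $\theta(\delta)=1$. As $\ell_\infty-D$ is connected, all meridians of $\ell_\infty$ at points off $D$ are conjugate, and $\delta$ being central they all equal $\delta^{-1}$ in $\Gamma$.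

**Step 4: $H_j/N_j$ is a fundamental group.** Let $\tilde H_j\subset\Gamma$ be the stabilizer of $j$, and $\tilde N_j$ the subgroup generated by the geometric generators $\gamma$ with $\theta(\gamma)j=j$; it is normal in $\tilde H_j$. By covering theory $\tilde H_j=\pi_1(X-W-f^{-1}(D),x_j)$. Put $Y=X-W-R$. Off $R$ the map $f$ is a local diffeomorphism, so $f^{-1}(D)\cap Y$ is closed in $Y$ and is a smooth surface except at the discrete set $\Sigma$ of points of $Y$ over nodes and cusps. Points have codimension $4$, so $\pi_1(Y-\Sigma)=\pi_1(Y)$; and $S=f^{-1}(D)\cap Y-\Sigma$ is a properly embedded surface in $Y-\Sigma$. Hence $\pi_1(Y-f^{-1}(D))\to\pi_1(Y)$ is onto with kernel generated by all meridians of $S$.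

A meridian of $S$ based at $x_j$ projects to a geometric generator fixing $j$. Conversely let $\gamma$ be a geometric generator with $\theta(\gamma)j=j$. It lifts at $x_j$ to a closed loop, so the small loop in it lifts to a closed loop around a point of $f^{-1}(D)\setminus R$ (near $R$, in the model $(x^2,y)$, it would lift to a path that is not closed); so the lift is a meridian of $S$. Thus $\tilde H_j/\tilde N_j=\pi_1(Y,x_j)$.

We check $K_k\subset\tilde N_j$. $K_k$ is generated by the commutators $[\gamma,\gamma']=(\gamma\gamma'\gamma^{-1})\gamma'^{-1}=\gamma\,(\gamma'\gamma\gamma'^{-1})^{-1}$ with $\theta(\gamma),\theta(\gamma')$ disjoint, a conjugation invariant set. One of $\gamma,\gamma'$ fixes $j$. If $\gamma'$ does, so does $\gamma\gamma'\gamma^{-1}$, which has the same transposition, and the first expression lies in $\tilde N_j$; if $\gamma$ does, use the second. Therefore $H_j/N_j=\tilde H_j/\tilde N_j=\pi_1(X-W-R)$.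

**Step 5: (P4).** Since $\ell_\infty$ is transverse to $D$ at smooth points, $W$ is a smooth surface and $W\cap R$ is finite. Every meridian of $W$ can be taken at a point of $W\setminus f^{-1}(D)$, and it then projects to a meridian of $\ell_\infty$ off $D$; so its class is $[\delta]^{-1}$. Hence $(H_j/N_j)/\langle[\delta]\rangle=\pi_1(X-R)$, which is cyclic, generated by any meridian of $R$ (Proposition 3.2). If $\theta(t)j\ne j$, the lift of $t^2$ at $x_j$ is a positive meridian of $R$, by the model $(x^2,y)$. So $[\delta]$ and $[t^2]$ generate $H_j/N_j$; as $[\delta]$ is central, this group is abelian.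

**Step 6: identification with $\mathbb Z^2/\Lambda_k$.** Being abelian, $H_j/N_j=H_1(X-(W\cup R))$. $W$ is connected: the generic lines of the pencil form a connected family over which the preimages are a locally trivial family of closed surfaces, so $W$ is diffeomorphic to $f^{-1}(\ell)$; and $f^{-1}(\ell)$ minus a finite set is the covering of $\ell\cap\mathbb C^2-D$ with monodromy group $\langle\theta(\gamma_i)\rangle=S_n$, which is connected. The exact sequence with duality,
$$H_2(X)\to H_2(X,X-(W\cup R))\simeq H^2(W\cup R)=\mathbb Z^2\to H_1(X-(W\cup R))\to H_1(X)=0,$$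
has first map $\alpha\mapsto(\alpha\cdot[W],\alpha\cdot[R])=\lambda_k(\alpha)$, so the third group is $\mathbb Z^2/\Lambda_k$. Small discs transverse to $R$ and to $W$ have intersection numbers $(0,1)$ and $(1,0)$, so the meridians of $R$ and $W$ go to $[(0,1)]$ and $[(1,0)]$, and $[\delta]$ to $[(-1,0)]$. $\square$

From here on only (P1)–(P4), the identification $H_j/N_j\simeq\mathbb Z^2/\Lambda_k$ and $n\ge5$ are used. Write $\mathrm{ad}(g)x=gxg^{-1}$.

## 5. One braided pair does not give all of them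

If $G$ is to be a group $\mathbb G(n,\Pi,\mu)$, then every $t\in T_{ab}$ and $w\in T_{bc}$ must be braided. The first thing to try is to spread the relation from a cusp: (P3) gives a braided pair $(s,w_0)$, and by (P1) every element of $T_{ab}$ is conjugate to $s$ and every element of $T_{bc}$ to $w_0$. This stops because conjugation moves both members at once: from $t=gsg^{-1}$ and $w=hw_0h^{-1}$ with different $g,h$ nothing follows. The stop is real, as (P1)–(P3) alone do not imply the conclusion.

**Example 5.1.** Let $A=S_3$ be a label group, $m\in A$ a transposition, $C$ its conjugacy class, $n\ge5$. Consider matrices with one nonzero entry in each row and column, that entry in $A$. Let $T$ be the set of such matrices $t$ for which there are $i\ne j$ with $t_{ij}t_{ji}\in C$ (then also $t_{ji}t_{ij}\in C$) and $t_{ll}=1$ for $l\ne i,j$. Elements with disjoint supports commute, and $T$ is stable under conjugation: conjugation by $\mathrm{diag}(x_1,\dots,x_n)$ replaces $t_{ij}t_{ji}$ by $x_it_{ij}t_{ji}x_i^{-1}$.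

For $t\in T_{12}$ and $w\in T_{23}$, multiplying out, $twt^{-1}$ and $w^{-1}tw$ both have $(1,3)$ entry $t_{12}w_{23}$ and $(2,2)$ entry $1$, while their $(3,1)$ entries are $w_{32}t_{12}^{-1}$ and $w_{23}^{-1}t_{21}$. So $t,w$ are braided if and only if $w_{23}w_{32}=t_{21}t_{12}$. With $(t_{12},t_{21})=(1,m)$, the choice $(w_{23},w_{32})=(1,m)$ is braided and $(1,m')$ with $m\ne m'\in C$ is not.

$T$ is one conjugacy class in $\langle T\rangle$. Let $t_0\in T_{12}$ have entries $(1,m)$. The element of $T_{12}$ with entries $(a,a^{-1}m)$ is in $T$, and $t_0$ times its inverse is $\mathrm{diag}(a^{-1},a,1,\dots)$. So $\langle T\rangle$ contains $\mathrm{diag}(x,y,x^{-1},y^{-1},1,\dots)$ for all $x,y$, which conjugates $t_0$ to the element with entries $(xy^{-1},ymx^{-1})$. Any $t\in T_{12}$ has this form: choose $x$ with $t_{12}t_{21}=xmx^{-1}$ and $y=t_{12}^{-1}x$. Finally $\langle T\rangle\to S_n$ is onto, so all $T_{ij}$ are reached.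

The group $\langle e_t\mid e_te_{t'}e_t^{-1}=e_{tt't^{-1}}\rangle$ with $e_t\mapsto t$ then satisfies (P1)–(P3) and still has unbraided pairs. Of course (P4) fails: the $(1,1)$ entry maps $H_1$ onto the nonabelian group $A$ (use $\mathrm{diag}(a^{-1},a,1,\dots)$) and is trivial on $N_1$.

So (P4) has to be used to move one member of a pair while holding the other fixed. That is what the next section does: an element of $T_{ij}$ can be moved to any other by conjugating with elements supported at $\{i,l\}$, for any $l$ we like.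

## 6. Two commuting simply transitive actions on $T_{1n}$

**Lemma 6.1.** For $i\ne j$ in $I$: $\{g\in N^I:\theta(g)i=i\}=A_{ij}\,N^{I\setminus\{i\}}$.

*Proof.* Call the left side $S$. Elements of $S$ preserve $I\setminus\{i\}$, so $N^{I\setminus\{i\}}$ is normal in $S$ and the right side is a subgroup of $S$. We show that it contains Schreier generators of $S$. Put $q_i=1$, choose $q_j=q\in T_{ij}$, and for $l\in I\setminus\{i,j\}$ put $q_l=v_lqv_l^{-1}\in T_{il}$ with $v_l\in T_{jl}$. Then $\theta(q_l)i=l$, so $S$ is generated by the elements $q_{l'}^{-1}tq_l$ with $t\in\bigcup_{a,b\in I}T_{ab}$, $l\in I$, $l'=\theta(t)l$.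

* If $l'=l$, then $q_l^{-1}tq_l\in T$ fixes $i$ and has support in $I$, so it lies in $N^{I\setminus\{i\}}$.
* If $l\ne l'$ are both different from $i$, then $q_{l'}^{-1}tq_l=q_{l'}^{-1}(tq_lt^{-1})\,t$ with $tq_lt^{-1}\in T_{il'}$ and $t\in T_{ll'}\subset N^{I\setminus\{i\}}$.
* If $l=i\ne l'$ we get $q_{l'}^{-1}t$ with $t\in T_{il'}$; if $l'=i\ne l$ we get $tq_l$ with $t\in T_{il}$.

It remains to treat $q_l^{-1}w$ and $wq_l$ with $w\in T_{il}$. If $l=j$ they are in $A_{ij}$. If $l\ne j$, put $w_0=v_l^{-1}wv_l\in T_{ij}$; then the two elements are $v_lav_l^{-1}$ with $a=q^{-1}w_0$ or $a=w_0q$, both in $A_{ij}$. And $v_lav_l^{-1}=a\,(a^{-1}v_la)\,v_l^{-1}$, where $v_l$ and $a^{-1}v_la$ lie in $T_{jl}\subset N^{I\setminus\{i\}}$, since $\theta(a)=1$. $\square$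

**Lemma 6.2.** For $i,j,l$ distinct and $t\in T_{ij}$: $T_{ij}=\{hth^{-1}:h\in A_{il}\}$.

*Proof.* "$\supset$" holds as $A_{il}\subset\ker\theta$. Let $t'\in T_{ij}$; by (P1), $t'=gtg^{-1}$, and $\theta(g)$ preserves $\{i,j\}$. Replacing $g$ by $gt$ if necessary, $g\in H_i\cap H_j$. By (P4) for $H_j/N_j$ and this $t$, $g=h'\delta^at^{2b}$ with $h'\in N_j$; then also $h'\in H_i$. As $\delta$ is central and $t^{2b}$ commutes with $t$, $t'=h'th'^{-1}$. By Lemma 6.1 with $I=\{j\}^c$ and the pair $i,l$, $h'\in A_{il}N^{\{i,j\}^c}$, and $N^{\{i,j\}^c}$ commutes with $t$ by (P2). $\square$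

**Lemma 6.3.** All pairs $(t,w)\in T_{ab}\times T_{bc}$ ($a,b,c$ distinct) are braided.

*Proof.* By (P3) and conjugation in $G$ there is a braided pair $(s,w_0)\in T_{ab}\times T_{bc}$. Choose $l\notin\{a,b,c\}$. By Lemma 6.2, $t=hsh^{-1}$ with $h\in A_{al}$. This $h$ commutes with $T_{bc}$, so $(t,w_0)=(hsh^{-1},hw_0h^{-1})$ is braided. Likewise $w=h_1w_0h_1^{-1}$ with $h_1\in A_{cl}$, which commutes with $T_{ab}$; so $(t,w)$ is braided. $\square$

**Lemma 6.4.** For $i,j,l,p$ distinct, $t_1\in T_{ij}$, $w\in T_{jl}$, $t\in T_{lp}$: $t_1^2t^2$ commutes with $w$.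

*Proof.* Let $Y=t_1t\,w\,t^{-1}t_1^{-1}$. Then $Y\in T_{ip}$, so $Y$ commutes with $w$. As $twt^{-1}=w^{-1}tw$, $Y=t_1w^{-1}twt_1^{-1}$, hence $Y=wYw^{-1}=(wt_1w^{-1})\,t\,(wt_1w^{-1})^{-1}$. Insert $wt_1w^{-1}=t_1^{-1}wt_1$ and use $t_1t=tt_1$: $Y=t_1^{-1}wtw^{-1}t_1=t_1^{-1}t^{-1}wtt_1$, by $wtw^{-1}=t^{-1}wt$. Comparing with the definition, $(t_1t)w(t_1t)^{-1}=(t_1t)^{-1}w(t_1t)$, so $(t_1t)^2=t_1^2t^2$ commutes with $w$. $\square$

**The group $\mathcal A$.** Let $\mathcal A_1$ be the image of $A_{1j}$ in $\mathrm{Sym}(T_{1n})$ under $\mathrm{ad}$, $j\notin\{1,n\}$. By Lemma 6.1 with $I=\{n\}^c$, $N_n\cap H_1=A_{1j}N^{\{1,n\}^c}$, and the second factor acts trivially on $T_{1n}$; so $\mathcal A_1$ is the image of $N_n\cap H_1$ and does not depend on $j$. Similarly let $\mathcal A_n$ be the image of $A_{nj}$, independent of $j\notin\{1,n\}$. Taking $A_{1j}$ and $A_{nj'}$ with $j\ne j'$, (P2) shows that $\mathcal A_1$ and $\mathcal A_n$ commute. Both are transitive by Lemma 6.2. The centralizer of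 a transitive group is semiregular (a permutation in it with a fixed point is the identity). So both groups are simply transitive, and $\mathcal A:=\mathcal A_1$ is the full centralizer of $\mathcal A_n$ in $\mathrm{Sym}(T_{1n})$: if $c$ centralizes $\mathcal A_n$, some $a\in\mathcal A_1$ agrees with $c$ at one point, and $a^{-1}c$ is the identity.

At this stage $\mathcal A$ may be nonabelian; it will be the group of labels.

## 7. Labels for all meridians

The aim is to define labels $\alpha_{ij}(t)\in\mathcal A$ for all $t\in T_{ij}$ such that (R1) and (R3) hold for them. For $i,j<n$ the label is the way $t$ carries $T_{jn}$ to $T_{in}$; for $T_{in}$ it is the position in a torsor.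

**Step 1: labels for indices below $n$.** Fix $r_i\in T_{1i}$ ($2\le i\le n$). For $1<i<n$ let $c_i=\mathrm{ad}(r_i):T_{1n}\to T_{in}$, and let $c_1=\mathrm{id}$. For $i\ne j$ in $\{1,\dots,n-1\}$ and $t\in T_{ij}$ put
$$\alpha_{ij}(t)=c_i^{-1}\circ\mathrm{ad}(t)|_{T_{jn}}\circ c_j\in\mathrm{Sym}(T_{1n}).$$
Choose $l\notin\{1,i,j,n\}$, which exists as $n\ge5$. The elements $t,r_i,r_j$ used here have supports in $\{1,i,j\}$, so they commute with $A_{nl}$, and $\alpha_{ij}(t)$ commutes with the action of $A_{nl}$ on $T_{1n}$, i.e. with $\mathcal A_n$. So $\alpha_{ij}(t)\in\mathcal A$.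

**Step 2: the element $m$.** This step produces the constant $\mu$. For $t\in T_{ij}$, $t'\in T_{il}$ with $i,j,l<n$ distinct, restrict $\mathrm{ad}(tt't)=\mathrm{ad}(t'tt')$ (Lemma 6.3) to $T_{in}$. Since $t'$ acts trivially on $T_{jn}$ and $t$ acts trivially on $T_{ln}$, we get $\mathrm{ad}(t^2)=\mathrm{ad}(t'^2)$ on $T_{in}$. Two elements of the same $T_{ij}$ are compared through a third index $l<n$. So all $t^2$ with $t\in T_{ij}$, $j\ne i,n$, induce the same permutation $m_i$ of $T_{in}$. Put $m=m_1$. For $t\in T_{1j}$ we have $t^2\in A_{1j}$, so $m\in\mathcal A$. For $1<i<n$, $m_i=\mathrm{ad}(r_i^2)|_{T_{in}}$ and $m=\mathrm{ad}(r_i^2)|_{T_{1n}}$, so $c_i^{-1}m_ic_i=m$. Also $m$ is central in $\mathcal A$: for $g\in A_{1j}$, $t\in T_{1j}$, $gt^2g^{-1}=(gtg^{-1})^2$ with $gtg^{-1}\in T_{1j}$ induces $m$ again. Therefore $\alpha_{ij}(t)\alpha_{ji}(t)=c_i^{-1}\mathrm{ad}(t^2)c_i=c_i^{-1}m_ic_i=m$, that is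
$$\alpha_{ji}(t)=\alpha_{ij}(t)^{-1}m .\tag{4}$$

**Step 3: labels for $T_{in}$.** For $w\in T_{in}$ ($i<n$) define $\alpha_{in}(w)\in\mathcal A$ by $c_i^{-1}(w)=\alpha_{in}(w)\cdot r_n$, using simple transitivity, and put $\alpha_{ni}(w)=\alpha_{in}(w)^{-1}m$. Then (4) holds for all pairs of indices.

**Lemma 7.1.** For $i,j,l$ distinct, $t\in T_{ij}$, $t'\in T_{jl}$, $t''=tt't^{-1}\in T_{il}$: $\alpha_{il}(t'')=\alpha_{ij}(t)\alpha_{jl}(t')$.

*Proof.* There are four cases, according to the place of $n$.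

* $n\notin\{i,j,l\}$. $t^{-1}$ acts trivially on $T_{ln}$, so on $T_{ln}$ we have $\mathrm{ad}(t'')=\mathrm{ad}(t)\,\mathrm{ad}(t')$, along $T_{ln}\to T_{jn}\to T_{in}$. Insert $c_jc_j^{-1}$.
* $l=n$. $c_i^{-1}(tt't^{-1})=\alpha_{ij}(t)\,c_j^{-1}(t')=\alpha_{ij}(t)\alpha_{jn}(t')\cdot r_n$.
* $i=n$. By braiding $t''=t'^{-1}tt'\in T_{ln}$, so $t=t't''t'^{-1}$ with $t'\in T_{jl}$, and the previous case gives $\alpha_{jn}(t)=\alpha_{jl}(t')\alpha_{ln}(t'')$. Hence $\alpha_{nl}(t'')=\alpha_{ln}(t'')^{-1}m=\alpha_{jn}(t)^{-1}\alpha_{jl}(t')m=\alpha_{nj}(t)\alpha_{jl}(t')$.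
* $j=n$. Here $t\in T_{in}$, $t'\in T_{ln}$, $t''\in T_{il}$. Compute $t''^{-1}tt''=t\,(t'^{-1}tt')\,t^{-1}=t\,(tt't^{-1})\,t^{-1}=t^2t't^{-2}$. So $t=t''(t^2t't^{-2})t''^{-1}$, and the case of last index $n$ gives $\alpha_{in}(t)=\alpha_{il}(t'')\,\alpha_{ln}(t^2t't^{-2})$. Take $p\notin\{i,l,n\}$ and $t_1\in T_{pl}$. By Lemma 6.4 for $(p,l,n,i)$, $t_1^2t^2$ commutes with $t'$; as $t_1,t$ commute, $t^2t't^{-2}=t_1^{-2}t't_1^2=m_l^{-1}(t')$. Since $c_l^{-1}m_l^{-1}=m^{-1}c_l^{-1}$, $\alpha_{ln}(t^2t't^{-2})=m^{-1}\alpha_{ln}(t')$. So $\alpha_{il}(t'')=\alpha_{in}(t)\alpha_{ln}(t')^{-1}m=\alpha_{in}(t)\alpha_{nl}(t')$. $\square$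

**Step 4: the homomorphism $M$.** Regard $\mathcal A\wr S_n$ as the group of monomial matrices over $\mathcal A$. For $t\in T_{ij}$ let $M(t)$ have entries $\alpha_{ij}(t)$ at $(i,j)$, $\alpha_{ji}(t)$ at $(j,i)$ and $1$ at $(l,l)$ for $l\ne i,j$. We claim
$$M(t)M(t')M(t)^{-1}=M(tt't^{-1})\qquad(t,t'\in T).\tag{5}$$

* Disjoint supports: both sides are $M(t')$.
* $t\in T_{ij}$, $t'\in T_{jl}$: $M(t)^{-1}$ has $\alpha_{ij}(t)^{-1}$ at $(j,i)$ and $\alpha_{ji}(t)^{-1}$ at $(i,j)$. So the left side has $(i,l)$ entry $\alpha_{ij}(t)\alpha_{jl}(t')$, $(j,j)$ entry $\alpha_{ji}(t)\alpha_{ji}(t)^{-1}=1$, and $(l,i)$ entry $\alpha_{lj}(t')\alpha_{ij}(t)^{-1}=(\alpha_{ij}(t)\alpha_{jl}(t'))^{-1}m$. By Lemma 7.1 and (4) this is $M(tt't^{-1})$.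
* $t,t'\in T_{ij}$: take $v\in T_{il}$ and $q=v^{-1}t'v\in T_{lj}$, so $t'=vqv^{-1}$ and $tt't^{-1}=(tvt^{-1})(tqt^{-1})(tvt^{-1})^{-1}$ with $tvt^{-1}\in T_{jl}$, $tqt^{-1}\in T_{li}$. By the previous case for the pair $(tvt^{-1},tqt^{-1})$, then for $(t,v)$ and $(t,q)$, then for $(v,q)$, $M(tt't^{-1})=M(t)M(v)M(q)M(v)^{-1}M(t)^{-1}=M(t)M(t')M(t)^{-1}$.

By the presentation in (P1), $M$ extends to a homomorphism $M:G\to\mathcal A\wr S_n$ lifting $\theta$.

## 8. The label group is $H_1/N_1$, and the presentation of $G_k$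

**Lemma 8.1.** $h\mapsto M(h)_{11}$ induces an isomorphism $\pi:H_1/N_1\to\mathcal A$. So $\mathcal A$ is abelian, and $m$ corresponds to the class of $t^2$, $t\in T_{1j}$.

*Proof.* On $H_1$ the first row and column of $M(h)$ vanish off the diagonal, so $h\mapsto M(h)_{11}$ is a homomorphism; it is trivial on the generators of $N_1$.

*Onto.* Since $\alpha_{1n}(r_n)=1$, $M(wr_n^{-1})_{11}=\alpha_{1n}(w)$ for $w\in T_{1n}$, and $\alpha_{1n}:T_{1n}\to\mathcal A$ is bijective by simple transitivity.

*Injective.* Let $\pi(x)=1$. By Lemma 6.1 with $I=\{1,\dots,n\}$, $x$ is the class of some $h\in A_{1l}$, $l\notin\{1,n\}$. Then $M(h)$ is diagonal with $M(h)_{nn}=1$, and $M(h)_{11}=1$. So for $w\in T_{1n}$, $\alpha_{1n}(hwh^{-1})=M(h)_{11}\alpha_{1n}(w)M(h)_{nn}^{-1}=\alpha_{1n}(w)$, that is $hwh^{-1}=w$. Hence $h=whw^{-1}\in\langle T_{nl}\rangle\subset N_1$ and $x=1$.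

Finally $M(t^2)_{11}=\alpha_{1j}(t)\alpha_{j1}(t)=m$ for $t\in T_{1j}$. $\square$

Write $\mathcal A$ additively as $\Pi$, with $\mu=m$, and $z^a$ for $a\in\Pi$ as a matrix entry. By Lemma 8.1 and Proposition 4.1, $\Pi\simeq\mathbb Z^2/\Lambda_k$ with $\mu=[(0,1)]$. Put $\lambda=[(1,0)]$, so $\Pi=\langle\lambda,\mu\rangle$.

**Proof of Theorem 2.3(a).** First, every $\alpha_{ij}:T_{ij}\to\Pi$ is bijective. For $j=n$ this is simple transitivity, and the case $i=n$ follows by (4). For $i,j<n$ fix $t'\in T_{jn}$: the map $t\mapsto tt't^{-1}=t'^{-1}tt'$ is a bijection $T_{ij}\to T_{in}$, and $\alpha_{in}(tt't^{-1})=\alpha_{ij}(t)+\alpha_{jn}(t')$. Let $\tau_{ij}(a)\in T_{ij}$ be the element with $\alpha_{ij}=a$. So $M$ is injective on $T$, and (R1), (R2), (R3) hold in $G$, by (4), (P2) and Lemma 7.1. This gives a homomorphism $\mathbb G(n,\Pi,\mu)\to G$.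

Conversely the relations in (P1) hold in $\mathbb G(n,\Pi,\mu)$ when $e_t$ is sent to the generator with the same name. If $t,t'$ have disjoint supports this is (R2). If they share exactly one index it is (R3) after naming the indices with (R1). If $t=\tau_{ij}(a)$, $t'=\tau_{ij}(b)$, then both in $\mathbb G$ and in $G$ (where (R1)–(R3) hold) the conjugate is $\tau_{ij}(2a-b)$ by Lemma 1.2. So the two homomorphisms are inverse to each other, and they respect $\theta$ and $\deg$. $\square$

## 9. Commutators in $G_k^0$ and the proof of Theorem 2.2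

Let $P=\ker\theta$. For $g\in P$ write $M(g)=\mathrm{diag}(z^{v_1},\dots,z^{v_n})$ and $v(g)=(v_1,\dots,v_n)\in\Pi^n$. Reading the $(i,j)$ entry, $g\tau_{ij}(a)g^{-1}=\tau_{ij}(a+v_i-v_j)$.

**Step 1: commutators are a pairing.** If $z\in\ker M$ and $t\in T$, then $M(ztz^{-1})=M(t)$, so $ztz^{-1}=t$, as $M$ is injective on $T$. Hence $Z:=\ker M=\ker v$ is central in $G$. Since $v(P)$ is abelian, $[P,P]\subset Z$. So $[g,h]=\Omega(v(g),v(h))$ for $g,h\in P$, with $\Omega$ bimultiplicative and alternating on $v(P)$, with values in $Z$. It is $S_n$-invariant, because conjugation by $x\in G$ fixes $Z$ pointwise and $v(xgx^{-1})=\theta(x)v(g)$.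

**Step 2: the elements $u_{ij}$.** For $i\ne j$ and $a,p\in\Pi$ put $u_{ij}(a;p)=\tau_{ij}(a+p)\tau_{ij}(p)^{-1}\in G^0$, and $u_{ij}(a)=u_{ij}(a;0)$. Multiplying matrices, $v(u_{ij}(a;p))=a(e_i-e_j)$. For $i,j,l$ distinct define
$$c(a,b)=\Omega(a(e_i-e_j),b(e_j-e_l))=[u_{ij}(a),u_{jl}(b)]\in Z;$$
by invariance it does not depend on $i,j,l$. The group $G^0$ can deviate from the commutative expectation only through $c$, so we record how the $u$'s behave, keeping every $c$.

**Skewness.** $c(a,b)=\Omega(b(e_j-e_l),a(e_i-e_j))^{-1}=\Omega(b(e_l-e_j),a(e_j-e_i))^{-1}=c(b,a)^{-1}$. In particular $c(a,a)^2=1$.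

**Dependence on $p$.** With $g=u_{il}(p)$, $l\ne i,j$, $g\tau_{ij}(x)g^{-1}=\tau_{ij}(x+p)$, so $u_{ij}(a;p)=gu_{ij}(a)g^{-1}=\Omega(p(e_i-e_l),a(e_i-e_j))\,u_{ij}(a)$. Changing the sign of the first argument turns this into
$$u_{ij}(a;p)=c(p,a)^{-1}u_{ij}(a).\tag{6}$$

**Additivity.** $u_{ij}(a+b)=u_{ij}(a;b)u_{ij}(b)$, so with (6), skewness, and then $b=-a$,
$$u_{ij}(a+b)=c(a,b)\,u_{ij}(a)u_{ij}(b),\qquad u_{ij}(-a)=c(a,a)\,u_{ij}(a)^{-1}.\tag{7}$$

**Orientation.** By (R1), $u_{ji}(a)=\tau_{ij}(\mu-a)\tau_{ij}(\mu)^{-1}=u_{ij}(-a;\mu)$. With (6) and (7),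
$$u_{ji}(a)=c(\mu,a)\,u_{ij}(-a)=c(\mu,a)\,c(a,a)\,u_{ij}(a)^{-1}.\tag{8}$$

**Composition.** Let $t=\tau_{ij}(a)$, $s=\tau_{ij}(0)$, $w=\tau_{jl}(0)$ and $u=ts^{-1}=u_{ij}(a)$. Put $t=us$ into $twt=wtw$: the left side is $u\cdot(sw)u(sw)^{-1}\cdot sws$ and the right side is $wuw^{-1}\cdot wsw$. As $sws=wsw$, $u\cdot(sw)u(sw)^{-1}=wuw^{-1}$. Now $w=\tau_{lj}(\mu)$ gives $w\tau_{ij}(x)w^{-1}=\tau_{lj}(\mu)\tau_{ji}(\mu-x)\tau_{lj}(\mu)^{-1}=\tau_{li}(2\mu-x)=\tau_{il}(x-\mu)$, and $s=\tau_{ji}(\mu)$ gives $s\tau_{il}(y)s^{-1}=\tau_{jl}(y+\mu)$. So $wuw^{-1}=u_{il}(a;-\mu)$ and $(sw)u(sw)^{-1}=u_{jl}(a)$. Thus $u_{ij}(a)u_{jl}(a)=u_{il}(a;-\mu)$, and by (6)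
$$u_{il}(a)=c(\mu,a)^{-1}\,u_{ij}(a)u_{jl}(a).\tag{9}$$

**Lemma 9.1.** $c(\mu,a)=c(a,a)$ for all $a\in\Pi$.

*Proof.* Compute $u_{il}(a)^{-1}$ in two ways. Put $d=c(\mu,a)c(a,a)$. Apply (9) to $(l,j,i)$ and insert (8) three times: $d\,u_{il}(a)^{-1}=c(\mu,a)^{-1}d^2\,(u_{ij}(a)u_{jl}(a))^{-1}$, so $u_{il}(a)^{-1}=c(\mu,a)^{-1}d\,(u_{ij}(a)u_{jl}(a))^{-1}=c(a,a)\,(u_{ij}(a)u_{jl}(a))^{-1}$. Inverting (9) gives $u_{il}(a)^{-1}=c(\mu,a)\,(u_{ij}(a)u_{jl}(a))^{-1}$. $\square$

**Step 3: the $u_{ij}(a;p)$ generate $G^0$.** Let $U\subset G^0$ be the subgroup they generate. It is generated by all $tt'^{-1}$ with $t,t'$ in a common $T_{ij}$, so it is normal. In $G/U$ all elements of $T_{ij}$ have one image $\bar\tau_{ij}=\bar\tau_{ji}$, and these satisfy (R1)–(R3) with $\Pi=0$. So there is a surjection $\mathbb G(n,0,0)\to G/U$ compatible with $(\theta,\deg)$. By Lemma 1.3 the composite to $S_n\times\mathbb Z$ is injective, hence so is $G/U\to S_n\times\mathbb Z$, and $U=G^0$.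

**Step 4: the abelianization.** In $\mathrm{Ab}\,G^0$ all $c(a,b)$ vanish, being commutators of elements of $G^0$. So by (6)–(9) the class of $u_{ij}(a;p)$ is independent of $p$ and additive in $a$, with $u_{ji}(a)=-u_{ij}(a)$ and $u_{il}(a)=u_{ij}(a)+u_{jl}(a)$. Since $\mathcal R_n$ is free on the $e_i-e_{i+1}$, $a\otimes(e_i-e_{i+1})\mapsto u_{i,i+1}(a)$ defines a homomorphism $\Pi\otimes\mathcal R_n\to\mathrm{Ab}\,G^0$, which sends $a\otimes(e_i-e_j)$ to $u_{ij}(a)$ and is onto by Step 3. Composed with $v:\mathrm{Ab}\,G^0\to\Pi\otimes\mathcal R_n\subset\Pi^n$ it is the identity. Hence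
$$\mathrm{Ab}\,G^0\simeq\Pi\otimes\mathcal R_n\simeq(\mathbb Z^2/\Lambda_k)\otimes\mathcal R_{n_k},$$
and the isomorphism $v$ is equivariant: $v(xgx^{-1})=\theta(x)v(g)$. (A surjection between isomorphic finitely generated abelian groups is an isomorphism, so the quoted map $\phi_k$ is itself an isomorphism.)

**Step 5: the commutator subgroup.** $[G^0,G^0]$ lies in $Z$ and is generated by the $\Omega(v(g),v(h))$, hence by the elements $\Omega(a(e_i-e_j),b(e_l-e_p))$. These are $1$ if the pairs are disjoint, by (R2), and $c(a,b)^{\pm1}$ if the pairs share one index. If the pairs are equal, write $e_1-e_2=(e_1-e_3)+(e_3-e_2)$ in the second argument: $\Omega(a(e_1-e_2),b(e_1-e_2))=c(a,b)^{-1}c(a,b)^{-1}$. As $\Pi=\langle\lambda,\mu\rangle$, the group is generated by $c(\mu,\mu)$, $c(\lambda,\lambda)$ and $c(\mu,\lambda)=c(\lambda,\mu)^{-1}$. By Lemma 9.1, $c(\mu,\lambda)=c(\lambda,\lambda)$. So $[G^0,G^0]$ is generated by the two commuting elements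
$$x=c(\mu,\mu),\qquad y=c(\lambda,\lambda),$$
of order dividing $2$: it is a quotient of $(\mathbb Z_2)^2$. This proves Theorem 2.2; the conjecture is true. $\square$

## 10. Clifford matrices and the exact commutator subgroup

It remains to decide which of $x,y$ survive. Let $\mathcal H=\{h\in\mathrm{Hom}(\Pi,\mathbb Z_2):h(\mu)=1\}$ and, for the moment, $r=|\mathcal H|$. As $h\in\mathcal H$ is determined by $h(\lambda)$, $r\le2$.

**Lower bound.** We detect $x$ and $y$ in a Clifford algebra. Let $\xi_1,\dots,\xi_n$ generate a real Clifford algebra: $\xi_i^2=1$, $\xi_i\xi_j=-\xi_j\xi_i$ for $i\ne j$. For $h\in\mathcal H$ set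
$$\Psi_h(\tau_{ij}(a))=\tfrac1{\sqrt2}\bigl(1+(-1)^{h(a)}\xi_i\xi_j\bigr).$$
With $q=\xi_i\xi_j$ we have $q^2=-1$, so this is invertible, with inverse $\frac1{\sqrt2}(1-(-1)^{h(a)}q)$.

* (R1): $h(\mu-a)=1+h(a)$ and $\xi_j\xi_i=-\xi_i\xi_j$, so the two signs cancel.
* (R2): $\xi_i\xi_j$ and $\xi_l\xi_p$ commute for distinct indices.
* (R3): put $\epsilon=(-1)^{h(a)}$. Since $\xi_jq=-q\xi_j$, $\frac12(1+\epsilon q)\xi_j(1-\epsilon q)=\frac12(1+\epsilon q)^2\xi_j=\epsilon q\xi_j=\epsilon\xi_i$, and $q$ commutes with $\xi_l$. So conjugation by $\Psi_h(\tau_{ij}(a))$ sends $\xi_j\xi_l$ to $\epsilon\xi_i\xi_l$, hence $\Psi_h(\tau_{jl}(b))$ to $\Psi_h(\tau_{il}(a+b))$.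

By Theorem 2.3(a), $\Psi_h$ is a homomorphism on $G$. If $h(a)=1$, $\Psi_h(u_{ij}(a))=\frac12(1-q)^2=-\xi_i\xi_j$; if $h(a)=0$ it is $1$. As $\xi_i\xi_j$ and $\xi_j\xi_l$ anticommute, $\Psi_h(c(a,b))=(-1)^{h(a)h(b)}$. If $r=1$, $\Psi_h(x)=-1$, so $\Psi_h$ maps $[G^0,G^0]$ onto $\{\pm1\}$. If $r=2$, with $h_1(\lambda)=0$ and $h_2(\lambda)=1$, the pair $(\Psi_{h_1},\Psi_{h_2})$ sends $x\mapsto(-1,-1)$ and $y\mapsto(1,-1)$, so it maps $[G^0,G^0]$ onto a group isomorphic to $(\mathbb Z_2)^2$.

**Upper bound.** For $r=2$ this is Theorem 2.2. In general, let $\chi:[G^0,G^0]\to\mathbb Z_2$ be a nonzero homomorphism and $b=\chi\circ c$. This is a symmetric bilinear form on $\Pi$ with values in $\mathbb Z_2$, and by Lemma 9.1 $b(a,a)=b(\mu,a)=:\ell(a)$, where $\ell$ is a homomorphism. In particular $b(\mu,\lambda)=b(\lambda,\lambda)=\chi(y)$.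

* If $\chi(x)=1$, then $\ell(\mu)=1$, so $\ell\in\mathcal H$. Moreover $b=\ell\otimes\ell$: on $(\mu,\mu)$ both are $1$, on $(\mu,\lambda)$ and $(\lambda,\lambda)$ both are $\ell(\lambda)$. So $\chi(x)=\ell(\mu)$, $\chi(y)=\ell(\lambda)$, and $\chi$ is determined by the element $\ell$ of $\mathcal H$.
* If $\chi(x)=0$, then $\chi(y)=1$, and $b$ has the matrix $\begin{pmatrix}0&1\\1&1\end{pmatrix}$ on $(\mu,\lambda)$, which is nondegenerate. So $\mu,\lambda$ are independent in $\Pi/2\Pi$, and $r=2$.

Hence for $r=0$ there is no nonzero $\chi$, and for $r=1$ there is at most one. As $[G^0,G^0]$ is an elementary abelian $2$-group, $[G^0,G^0]\simeq(\mathbb Z_2)^r$.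

**Computation of $r$.** An element of $\mathcal H$ is a homomorphism $\mathbb Z^2\to\mathbb Z_2$ with value $1$ at $(0,1)$ that vanishes on $\Lambda_k$; so it is one of $(p,q)\mapsto q$ and $(p,q)\mapsto p+q$ mod $2$, if that one vanishes on $\Lambda_k$. Since $X$ is simply connected, $H^2(X;\mathbb Z_2)=\mathrm{Hom}(H_2(X),\mathbb Z_2)$.

The first vanishes on $\Lambda_k$ if and only if $\alpha\cdot R_k$ is even for all $\alpha$. As $R_k=c_1(K_X)+3L_k\equiv w_2(X)+k\,c_1(L)$ mod $2$, this means $k\,c_1(L)\equiv w_2(X)$ mod $2$, condition (ii).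

The second vanishes on $\Lambda_k$ if and only if $\alpha\cdot(L_k+R_k)=\alpha\cdot(c_1(K_X)+4L_k)\equiv\alpha\cdot c_1(K_X)$ is even for all $\alpha$, i.e. if and only if $w_2(X)=0$, i.e. $X$ is spin, condition (i).

So $r=|\mathcal H|$ is the number of the conditions (i), (ii) that hold. This proves Theorem 2.3(b). $\square$
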